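# Homomorphisms from the automorphism groups of the measure algebra to near permutation groups

## The measure algebra and its automorphism groups

**Definition.** The *measure algebra* $\mathcal M$ is the Boolean algebra of Lebesgue measurable subsets of $[0,1]$ modulo null sets, with its measure $\mu$. Let $\mathrm{Aut}\,\mathcal M$ be the group of all Boolean automorphisms of $\mathcal M$, and let $\mathrm{MPAut}\,\mathcal M$ be the subgroup of those $\varphi$ with $\mu(\varphi(a))=\mu(a)$ for all $a\in\mathcal M$.

Example: a rotation $x\mapsto x+s \bmod 1$ gives the measure preserving automorphism $[E]\mapsto[E+s]$. The map $x\mapsto x^2$ and its inverse carry null sets to null sets, so $[E]\mapsto[\{x^2:x\in E\}]$ is in $\mathrm{Aut}\,\mathcal M$; it sends $[0,\frac12]$ to $[0,\frac14]$, so it is not in $\mathrm{MPAut}\,\mathcal M$.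

We write $\vee,\wedge,\setminus,0,1$ for the Boolean operations and call $a,b$ disjoint if $a\wedge b=0$. The algebra $\mathcal M$ has all countable joins, and an automorphism, being an order isomorphism, preserves them. For $a\in\mathcal M$ put $\mathcal M_a=\{b\in\mathcal M:b\le a\}$.

**Definition.** A *probability algebra* is a Boolean algebra with countable joins, together with a strictly positive, countably additive $\nu$ with $\nu(1)=1$. It is *atomless* if it has no atoms, and *separable* if some countable subset generates it under complements and countable joins.

Example: $\mathcal M$ itself (generated by the intervals with rational endpoints); $\mathcal M_a$ with $\mu/\mu(a)$, for $a\ne0$; the measure algebra of $[0,1]^I$ with product measure, for $I$ countable and nonempty. Being atomless and being separable are properties of the Boolean algebra alone, so they survive a change of the measure $\nu$.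

We use two textbook theorems. *Carathéodory*: any two separable atomless probability algebras are isomorphic by a measure preserving isomorphism. *Von Neumann*: measure preserving automorphisms of the measure algebra of a standard probability space are induced by point isomorphisms, unique modulo null sets; the map $T$ induces $[E]\mapsto[T(E)]$. Carathéodory's theorem, with rescaling, has these consequences.

* If $\mu(a)=\mu(b)$, there is a measure preserving isomorphism $\mathcal M_a\to\mathcal M_b$. If $a,b$ are merely nonzero, there is still a Boolean isomorphism.
* Below $a\neq 0$ there is an increasing chain of elements $u_t$ with $\mu(u_t)=t$, $0<t<\mu(a)$.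
* The group $\mathrm{MPAut}$ of any separable atomless probability algebra is isomorphic to $\mathrm{MPAut}\,\mathcal M$.

Automorphisms are built by gluing. If $1=\bigvee_i a_i=\bigvee_i b_i$ are two countable decompositions into disjoint elements and $g_i:\mathcal M_{a_i}\to\mathcal M_{b_i}$ are isomorphisms, then
$$g(x)=\bigvee_i g_i(x\wedge a_i)\tag{1}$$
is an automorphism: it is order preserving with order preserving inverse $y\mapsto\bigvee_i g_i^{-1}(y\wedge b_i)$. It is measure preserving if every $g_i$ is. In particular, if $p,p'$ are disjoint and $\vartheta:\mathcal M_p\to\mathcal M_{p'}$ is an isomorphism, there is an involution that acts as $\vartheta$ on $\mathcal M_p$, as $\vartheta^{-1}$ on $\mathcal M_{p'}$, and fixes everything disjoint from $p\vee p'$. Call it the swap of $p$ and $p'$ along $\vartheta$. If $\mu(p)=\mu(p')$ we may take it measure preserving. (The swap of $0$ with $0$ is the identity.)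

**Definition.** For $a\in\mathcal M$ let $K_a$ be the group of those $k\in\mathrm{MPAut}\,\mathcal M$ with $k(b)=b$ whenever $b\wedge a=0$.

Example: if $a=[0,\frac12]$, the swap of $[0,\frac14]$ and $[\frac14,\frac12]$ along a translation lies in $K_a$. In general each $k\in K_a$ fixes $1\setminus a$, hence fixes $a$, and is determined by its restriction to $\mathcal M_a$. So for $a\ne0$, $K_a\cong\mathrm{MPAut}(\mathcal M_a)\cong\mathrm{MPAut}\,\mathcal M$. Also, for $k\in\mathrm{MPAut}\,\mathcal M$,
$$kK_ak^{-1}=K_{k(a)},\tag{2}$$
since $b\wedge k(a)=0$ if and only if $k^{-1}(b)\wedge a=0$.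

Put $\mathfrak c=2^{\aleph_0}$. An automorphism is determined by its values on a countable generating set, and $|\mathcal M|=\mathfrak c$, so $|\mathrm{Aut}\,\mathcal M|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The rotations send $[0,\frac12]$ to $\mathfrak c$ different elements. Hence $|\mathrm{MPAut}\,\mathcal M|=|\mathrm{Aut}\,\mathcal M|=\mathfrak c$, and $|K_a|=\mathfrak c$ for $a\neq0$.

## Trivial automorphisms of $\mathcal P(\Omega)/\mathrm{fin}$ as near permutations

Let $\Omega$ be an infinite set. Write $=^*$ and $\subseteq^*$ for equality and inclusion up to finite sets; for partial maps, $f=^*g$ means that $f$ and $g$ are both defined and agree off a finite set.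

**Definition.** An automorphism of $\mathcal P(\Omega)/\mathrm{fin}$ is *trivial* if there are cofinite sets $A,B\subseteq\Omega$ and a bijection $f:A\to B$ such that it sends the class of $X$ to the class of $f[X\cap A]$, for every $X\subseteq\Omega$. The trivial automorphisms form a group $T^*_\Omega$; we write $T^*_\omega$ when $\Omega=\mathbb N$.

Example: for $\Omega=\mathbb N=\{0,1,2,\dots\}$, the successor map $n\mapsto n+1$ from $\mathbb N$ to $\mathbb N\setminus\{0\}$ induces a trivial automorphism. It is not the identity: it exchanges the classes of the even and the odd numbers.

**Definition.** A *near permutation* of $\Omega$ is a bijection between cofinite subsets of $\Omega$. Near permutations modulo $=^*$ form a group $N(\Omega)$ under composition (where defined).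

Example: a permutation is a near permutation, and two permutations define the same element of $N(\Omega)$ exactly when they differ at finitely many points. So $\mathrm{Sym}(\Omega)\to N(\Omega)$ has as kernel the permutations moving only finitely many points. For $Y\subseteq\Omega$ we write $\sigma(Y)$ for $\sigma[Y\cap\mathrm{dom}\,\sigma]$; up to $=^*$ it depends only on the class of $\sigma$.

**Lemma 1.** Sending $f$ to the automorphism that it induces gives an isomorphism $N(\Omega)\cong T^*_\Omega$.

*Proof.* The map is a well-defined homomorphism, and it is onto by definition. For injectivity, let $f(x)\ne f'(x)$ for all $x$ in an infinite set $D$ in both domains. Choose inductively distinct $x_n\in D$ with $f(x_n)\notin\{f'(x_m):m<n\}$ and $f'(x_n)\notin\{f(x_m):m<n\}$; as $f,f'$ are injective, each step excludes only finitely many points. Then $f(x_n)\ne f'(x_m)$ for all $n,m$: for $m<n$ by the first condition, for $m>n$ by the second, for $m=n$ because $x_n\in D$. With $X=\{x_n:n\in\mathbb N\}$, the sets $f[X]$ and $f'[X]$ are infinite and disjoint, so the two automorphisms differ on the class of $X$. $\square$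

**Lemma 2.** The *index* $|\Omega\setminus\mathrm{dom}f|-|\Omega\setminus\mathrm{ran}f|$ defines a homomorphism $N(\Omega)\to\mathbb Z$. Elements of index $0$ are represented by permutations.

*Proof.* Removing $j$ points from the domain adds $j$ to both terms, so the index depends only on the class. To compose $g$ and $f$, first restrict both so that $\mathrm{ran}f=\mathrm{dom}\,g$; then the index of $gf$ is $|\Omega\setminus\mathrm{dom}f|-|\Omega\setminus\mathrm{ran}\,g|$, the sum of the two indices. If the index is $0$, extend $f$ by a bijection between the finite complements of its domain and range. $\square$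

Example: the successor map on $\mathbb N$ has index $0-1=-1$. So its class is not represented by any permutation.

## Embeddings of $\mathrm{MPAut}\,\mathcal M$ and $\mathrm{Aut}\,\mathcal M$ in $T^*_\omega$

An embedding is an injective group homomorphism. The following is asked in Pietro Ursino, "Comparing the automorphism group of the measure algebra with some groups related to the infinite permutation group of the natural numbers", arXiv:math/0312472 (2003): is it possible to embed $\mathrm{Aut}\,\mathcal M$, or at least $\mathrm{MPAut}\,\mathcal M$, in $T^*_\omega$? In plain words: can the symmetries of a continuous measure space be coded by rearrangements of the natural numbers, if finite errors are ignored? No continuity is assumed of the coding.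

The answer is no in both cases, in ZFC. Call a homomorphism trivial if its image is $\{1\}$ (not to be confused with trivial automorphisms).

**Theorem A.** There is no injective homomorphism $\mathrm{MPAut}\,\mathcal M\to T^*_\omega$ and none $\mathrm{Aut}\,\mathcal M\to T^*_\omega$. Every homomorphism from either group to $T^*_\omega$ is trivial.

**Theorem B.** Let $\Omega$ be infinite. If $|\Omega|<\mathfrak c$, every homomorphism $\mathrm{MPAut}\,\mathcal M\to T^*_\Omega$ and every homomorphism $\mathrm{Aut}\,\mathcal M\to T^*_\Omega$ is trivial. If $|\Omega|\ge\mathfrak c$, both groups embed in $T^*_\Omega$.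

**Theorem C.** $\mathrm{MPAut}\,\mathcal M$ has no proper subgroup of index $<\mathfrak c$.

Theorem A is the case $\Omega=\mathbb N$ of Theorem B. Theorem C is the main tool, and it is sharp: the trivial subgroup has index exactly $\mathfrak c$.

The proof cites two theorems. The first is *Fathi's theorem*: $\mathrm{MPAut}\,\mathcal M$ is a simple group (A. Fathi, *Le groupe des transformations de $[0,1]$ qui préservent la mesure de Lebesgue est un groupe simple*, Israel J. Math. 29 (1978) 302–308). By the isomorphisms above, every $K_a$ with $a\ne0$ is simple too. The second concerns a finitely presented group of Higman and is recalled where it is needed.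

## Products of countable groups, and the circle of rotations

Before proving that nothing embeds, let us see what does.

Let $G_0,G_1,\dots$ be countable groups. Their full product embeds in $T^*_\omega$: let $(g_n)\in\prod_nG_n$ act on the countable set $\bigsqcup_n(G_n\times\mathbb N)$ by $(h,j)\mapsto(g_nh,j)$ on the $n$-th piece. If some $g_n\neq1$, all the infinitely many points of the $n$-th piece move. So the composite $\prod_nG_n\to\mathrm{Sym}\to N$ is injective. The factor $\mathbb N$ guarantees that what moves at all moves infinitely often.

So the cardinality $\mathfrak c$ is no obstruction. Nor is the circle group $\mathbb T$ of rotations in $\mathrm{MPAut}\,\mathcal M$. Its torsion subgroup $\mathbb Q/\mathbb Z$ is divisible, hence a direct summand, and the complement is torsion-free and divisible, that is, a $\mathbb Q$-vector space, of cardinality and therefore of dimension $\mathfrak c$. The space $\mathbb Q^{\mathbb N}$ has dimension $\mathfrak c$ for the same reason. So $\mathbb T\cong\mathbb Q/\mathbb Z\times\mathbb Q^{\mathbb N}$ as an abstract group, and this embeds in $T^*_\omega$ by the preceding paragraph.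

In these examples there are many proper subgroups of countable index: the point stabilizers. Theorem C says that $\mathrm{MPAut}\,\mathcal M$ has none.

## Actions on $\Omega$ versus near actions on $\Omega$

Grant Theorem C, and let $|\Omega|<\mathfrak c$. If $\mathrm{MPAut}\,\mathcal M$ acts on $\Omega$ by honest permutations, the stabilizer of a point $x$ has index equal to the size of the orbit of $x$, which is at most $|\Omega|<\mathfrak c$. So the stabilizer is the whole group. Every point is fixed: every homomorphism $\mathrm{MPAut}\,\mathcal M\to\mathrm{Sym}(\Omega)$ is trivial.

The natural first attempt is to run the same argument for $N(\Omega)$. It stops at the words "stabilizer of a point": $N(\Omega)$ does not act on $\Omega$, and an element of $N(\Omega)$ need not even lift to a permutation, as the successor map shows. What $N(\Omega)$ does act on is $\mathcal P(\Omega)/\mathrm{fin}$. For $\Omega=\mathbb N$ this set has $\mathfrak c$ elements, and the classes of infinite coinfinite sets form a single orbit of size $\mathfrak c$, because a permutation can carry any such set to any other. So a stabilizer is only known to have index $\le\mathfrak c$, exactly where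 Theorem C becomes silent.

What is wanted is a set with fewer than $\mathfrak c$ elements on which a group of near permutations really acts. Such a set appears if the near permutations commute with a finitely generated group that acts on $\Omega$ with infinite orbits. Here is the smallest case. Let $\Omega=\mathbb Z$ and let $s$ be the shift $x\mapsto x+1$. Suppose that $\tau$ is an injection, defined off a finite set, with $\tau(sx)=s\tau(x)$ for all but finitely many $x$. Then for some $p,q\in\mathbb Z$ we have $\tau(x)=x+p$ for all large $x$ and $\tau(x)=x+q$ for all very negative $x$. Up to finite sets, such maps are parametrized by $(p,q)\in\mathbb Z^2$: there are only countably many. A group of near permutations that commute with $s$ modulo finite sets acts on this countable set by composition. If the group has no proper subgroup of index $<\mathfrak c$, it fixes the element $(0,0)$, which means that each of its elements is the identity off a finite set.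

We first prove Theorem C, then the general form of this observation.

## Subgroups of small index in $\mathrm{MPAut}\,\mathcal M$: proof of Theorem C

Let $K=\mathrm{MPAut}\,\mathcal M$, let $H\le K$ have index $<\mathfrak c$, and put
$$\mathcal J=\{a\in\mathcal M:K_a\le H\}.$$
Since $a'\le a$ implies $K_{a'}\le K_a$, the set $\mathcal J$ is closed under passing to smaller elements, and $0\in\mathcal J$. Because $K_1=K$, the goal is $1\in\mathcal J$. If $h\in H$, then by (2) $a\in\mathcal J$ if and only if $h(a)\in\mathcal J$. The one recurring device is this: given a family of $\mathfrak c$ elements of $K$ with distinct indices, two of them lie in the same right coset $Hg$, and two lie in the same left coset $gH$.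

**Step 1: if $(a_i)_{i\in\mathbb N}$ are disjoint and nonzero, then some $a_i\in\mathcal J$.** This step gets $\mathcal J$ off the ground. By (1), every sequence $(k_i)\in\prod_iK_{a_i}$ glues to an element of $K$ that is $k_i$ below $a_i$ and the identity off $\bigvee_ia_i$. So $P=\prod_iK_{a_i}$ is a subgroup of $K$, with projections $\pi_i:P\to K_{a_i}$.

We claim that $\pi_i(H\cap P)=K_{a_i}$ for some $i$. If not, choose $k_i\in K_{a_i}\setminus\pi_i(H\cap P)$ for every $i$. For $x\in\{0,1\}^{\mathbb N}$ let $k^x\in P$ have coordinates $k_i^{x_i}$. There are $\mathfrak c$ indices $x$ and fewer than $\mathfrak c$ right cosets of $H$, so there are $x\ne y$ with $k^x(k^y)^{-1}\in H\cap P$. At an $i$ with $x_i\ne y_i$ the $i$-th coordinate of this element is $k_i$ or $k_i^{-1}$. So $k_i$ lies in the group $\pi_i(H\cap P)$, a contradiction.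

Fix $i$ as in the claim. Then $H\cap K_{a_i}$ is normal in $K_{a_i}$. Indeed, let $n\in H\cap K_{a_i}$ and $k\in K_{a_i}$, and take $h\in H\cap P$ with $\pi_i(h)=k$. The other coordinates of $h$ commute with $K_{a_i}$, so $knk^{-1}=hnh^{-1}\in H$. The index of $H\cap K_{a_i}$ in $K_{a_i}$ is at most $[K:H]<\mathfrak c=|K_{a_i}|$, so $H\cap K_{a_i}\ne1$. Since $K_{a_i}$ is simple, $K_{a_i}\le H$, that is, $a_i\in\mathcal J$.

Consequence: every nonzero $z$ has a nonzero $z'\le z$ in $\mathcal J$. Split $z$ into infinitely many disjoint nonzero pieces; one of them is in $\mathcal J$.

**Step 2: $\mathcal J$ is an ideal.** This step lets us combine pieces. We must show $a\vee b\in\mathcal J$ for nonzero $a,b\in\mathcal J$. There are two cases.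

*(i) Suppose $c=a\wedge b\ne0$.* Put $u=a\vee b$, $r=\mu(c)$ and $L=\langle K_a,K_b\rangle\le H$. We want $K_u\le L$. Let $\Sigma$ be the set of elements of $K_u$ that lie in some $K_w$ with $w\le u$ and $\mu(w)\le r$. We first show $\Sigma\subseteq L$, by moving $w$ into $c$ with an element of $L$.

Given such $w$, let $w_1=w\wedge a$ and $w_2=w\setminus a$, so $w_2\le b\setminus a$. Since $\mu(w_1)\le r=\mu(c)$, subtracting $\mu(w_1\wedge c)$ gives $\mu(w_1\setminus c)\le\mu(c\setminus w_1)$. So there is $c'\le c\setminus w_1$ with $\mu(c')=\mu(w_1\setminus c)$. Let $l_1$ be a measure preserving swap of $w_1\setminus c$ and $c'$; both are below $a$, so $l_1\in K_a$. It fixes $w_1\wedge c$ and $w_2$, hence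
$$l_1(w)=(w_1\wedge c)\vee c'\vee w_2.$$
The part $(w_1\wedge c)\vee c'$ lies below $c$ and has measure $\mu(w_1)$. What remains of $c$ has measure $r-\mu(w_1)\ge\mu(w)-\mu(w_1)=\mu(w_2)$. So there is a measure preserving swap $l_2$ of $w_2$ with a part of $c\setminus((w_1\wedge c)\vee c')$; both are below $b$, so $l_2\in K_b$. For $l=l_2l_1\in L$ we get $l(w)\le c$. By (2), $K_w=l^{-1}K_{l(w)}l\le l^{-1}K_cl\le L$, because $K_c\le K_a\le L$. This proves $\Sigma\subseteq L$.

Now $\Sigma$ is invariant under conjugation in $K_u$: if $g\in K_u$, then $gK_wg^{-1}=K_{g(w)}$ with $g(w)\le u$ and $\mu(g(w))=\mu(w)$. And $\Sigma\supseteq K_c\ne1$. So $\Sigma$ generates a nontrivial normal subgroup of the simple group $K_u$, which is $K_u$. Thus $K_u\le L\le H$, that is, $a\vee b\in\mathcal J$.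

*(ii) Suppose $a\wedge b=0$.* We use an element of $H$ to push $a$ slightly into $b$, and then apply (i) twice. Choose nonzero $u_0\le a$ and $v_0\le b$ with $\mu(u_0)=\mu(v_0)<\min(\mu(a),\mu(b))$, a measure preserving isomorphism $\vartheta:\mathcal M_{u_0}\to\mathcal M_{v_0}$, and an increasing chain $u_t\le u_0$ with $\mu(u_t)=t$ for $0<t<\mu(u_0)$. Let $e_t$ be the swap of $u_t$ and $\vartheta(u_t)$ along $\vartheta$. Two of these $\mathfrak c$ involutions lie in the same right coset of $H$: there are $t<t'$ with $e:=e_te_{t'}\in H$ (if the order comes out reversed, take the inverse). Below $u_t\vee\vartheta(u_t)$ the two swaps cancel. So $e$ is the swap of $d=u_{t'}\setminus u_t\neq0$ and $\vartheta(d)$.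

Hence $e(a)=(a\setminus d)\vee\vartheta(d)$ is in $\mathcal J$, because $e\in H$. Moreover $a\wedge e(a)=a\setminus d\ne0$, as $\mu(d)<\mu(a)$. By (i), $a\vee e(a)=a\vee\vartheta(d)\in\mathcal J$. This element meets $b$ in $\vartheta(d)\ne0$. By (i) again, $a\vee\vartheta(d)\vee b=a\vee b\in\mathcal J$.

**Step 3: $1\in\mathcal J$.** Suppose not. This step finds a place where $\mathcal J$ is a maximal ideal and then produces an element of $H$ that exchanges two halves there, which a maximal ideal cannot tolerate.

First, $\mathcal M/\mathcal J$ is finite. Otherwise, like every infinite Boolean algebra, it contains infinitely many pairwise disjoint nonzero elements $[c_n]$, $n\in\mathbb N$. Since $c_n\wedge c_m\in\mathcal J$ for $m\neq n$ and $\mathcal J$ is an ideal, $c_n\setminus\bigvee_{m<n}c_m\equiv c_n\pmod{\mathcal J}$. These elements are disjoint in $\mathcal M$ and not in $\mathcal J$, in particular nonzero; this contradicts Step 1.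

So $\mathcal M/\mathcal J$ is finite and, as $1\notin\mathcal J$, has an atom $[w]$. That is, $w\notin\mathcal J$, and for every $z\le w$ exactly one of $z$ and $w\setminus z$ is in $\mathcal J$.

Take a maximal family of disjoint nonzero elements of $\mathcal J$ below $w$. It is countable because $\mu$ is finite. Its join is $w$, since otherwise the consequence of Step 1 would give another member. It is infinite, since a finite family has its join in $\mathcal J$. So $w=\bigvee_{i\in\mathbb N}b_i$ with disjoint nonzero $b_i\in\mathcal J$.

Split $b_i$ into $2^i$ pieces $b_i^s$ of equal measure, indexed by $s\in(\mathbb Z/2)^i$. For $x\in(\mathbb Z/2)^{\mathbb N}$ let $x|i\in(\mathbb Z/2)^i$ be its first $i$ coordinates. By gluing there is $k_x\in K_w$ with $k_x(b_i^s)=b_i^{s+x|i}$ for all $i,s$. Fewer than $\mathfrak c$ left cosets of $H$ are available, so there are $x\ne y$ with $h=k_x^{-1}k_y\in H$. With $\delta=x+y\ne0$ we have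
$$h(b_i^s)=b_i^{s+\delta|i}\qquad\text{for all }i,s.$$
Choose $m$ with $\delta|m\ne0$. For $i\ge m$, translation by $\delta|i\ne0$ is an involution of $(\mathbb Z/2)^i$ without fixed points, so $(\mathbb Z/2)^i=R_i\sqcup(R_i+\delta|i)$ for a suitable $R_i$. Put
$$c=\bigvee_{i\ge m,\ s\in R_i}b_i^s.$$
Then $c\wedge h(c)=0$ and $c\vee h(c)=w\setminus\bigvee_{i<m}b_i$. The latter is not in $\mathcal J$, since $\bigvee_{i<m}b_i\in\mathcal J$ and $w\notin\mathcal J$. So at least one of $c,h(c)$ is not in $\mathcal J$. They are not both outside $\mathcal J$: if $c\notin\mathcal J$, then $w\setminus c\in\mathcal J$ and $h(c)\le w\setminus c$. So exactly one of $c,h(c)$ is in $\mathcal J$. But $h\in H$, so $c\in\mathcal J$ if and only if $h(c)\in\mathcal J$. This contradiction proves $1\in\mathcal J$, that is, $H=K$. $\blacksquare$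

## Near permutations commuting with a finitely generated action

From here to the end of the next two sections, fix an infinite set $\Omega$ with $|\Omega|<\mathfrak c$.

**Lemma 3.** Let $S$ be finite and let the free group $F=F(S)$ act on $\Omega$ by permutations. Let $A$ be the union of the infinite $F$-orbits. Let $K$ be a group without proper subgroups of index $<\mathfrak c$, and let $\psi:K\to N(\Omega)$ be a homomorphism such that every $\psi(k)$ commutes in $N(\Omega)$ with the class of every $s\in S$. If $\sigma_k$ represents $\psi(k)$, then $\sigma_k(x)=x$ for all but finitely many $x\in A$.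

*Proof.*

**Step 1: a small set for each infinite orbit.** This step constructs the set on which $K$ will act. Let $O$ be an infinite orbit. Consider injections $\tau:O\setminus D\to\Omega$ with $D\subset O$ finite such that, for each $s\in S$, $\tau(sx)=s\tau(x)$ for all but finitely many $x\in O$. Let $\mathcal G_O$ be the set of such $\tau$ modulo agreement off a finite set. (In the example $O=\Omega=\mathbb Z$ above, $\mathcal G_O$ is $\mathbb Z^2$.) We claim that $|\mathcal G_O|\le|\Omega|$.

Join $x$ and $sx$ by an edge, for $x\in O$ and $s\in S$. This graph on $O$ is connected, since $O$ is an orbit, and each vertex has at most $2|S|$ neighbors. Given $\tau$, there is a finite $D'\supseteq D$ such that $\tau(sx)=s\tau(x)$ whenever $s\in S$ and $x,sx\in O\setminus D'$: add to $D$ the finitely many exceptional $x$. The graph induced on $O\setminus D'$ has finitely many components. Indeed, if $D'=\emptyset$ there is one; if not, a path from a point of a component to $D'$ shows that each component contains a neighbor of a point of $D'$, and there are finitely many of these. Along an edge between $x$ and $sx$ outside $D'$, each of $\tau(x),\tau(sx)$ determines the other, by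 $\tau(sx)=s\tau(x)$ and $\tau(x)=s^{-1}\tau(sx)$. So on each component $\tau$ is determined by its value at one chosen vertex. Hence the class of $\tau$ is determined by $D'$ and a finite sequence of elements of $\Omega$. The orbit $O$ is countable, so there are countably many sets $D'$, and there are $|\Omega|$ finite sequences. This proves the claim.

**Step 2: $\sigma_k$ is almost the identity on each infinite orbit.** This step applies the index hypothesis. Let $K$ act on $\mathcal G_O$ by $k\cdot[\tau]=[\sigma_k\circ\tau]$. We check that this makes sense. Since $\tau$ is injective, only finitely many $x$ have $\tau(x)\notin\mathrm{dom}\,\sigma_k$, so $\sigma_k\circ\tau$ is an injection defined off a finite set. Let $E$ be a finite set off which $\sigma_ks=s\sigma_k$ for every $s\in S$. Then $\tau^{-1}(E)$ is finite, and for all but finitely many $x$,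
$$\sigma_k\tau(sx)=\sigma_k(s\tau(x))=s\,\sigma_k\tau(x).$$
So $[\sigma_k\circ\tau]\in\mathcal G_O$. It does not depend on the representatives. Since $\sigma_{kl}=^*\sigma_k\sigma_l$, this is an action of $K$.

Let $[\mathrm{incl}]$ be the class of the inclusion $O\hookrightarrow\Omega$. Its stabilizer has index at most $|\mathcal G_O|\le|\Omega|<\mathfrak c$, so it is all of $K$. That is, for every $k$, $\sigma_k(x)=x$ for all but finitely many $x\in O$.

**Step 3: only finitely many exceptions altogether.** There may be infinitely many infinite orbits, so Step 2 is not yet enough. Fix $k$. There is a finite $D\subset\Omega$ such that for all $x\notin D$ and $s\in S$ we have $x,sx\in\mathrm{dom}\,\sigma_k$ and $\sigma_k(sx)=s\sigma_k(x)$. Let $O$ be an infinite orbit disjoint from $D$. Then $\sigma_k(sx)=s\sigma_k(x)$ for all $x\in O$; replacing $x$ by $s^{-1}x$ gives $\sigma_k(s^{-1}x)=s^{-1}\sigma_k(x)$. So $\sigma_k(gx)=g\sigma_k(x)$ for all $g\in F$ and $x\in O$. By Step 2, $\sigma_k$ fixes some point of $O$; by equivariance it fixes all of $O$. At most $|D|$ infinite orbits meet $D$, and on each of them $\sigma_k$ is the identity off a finite set, by Step 2. $\square$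

The lemma says nothing about finite orbits, and there may be no others. Let $s$ be a permutation of $\mathbb N$ with exactly one cycle of each length $n\ge1$. For $n\geq 1$, the power $s^n$ moves every point in the cycles of length $>n$, so $s$ has infinite order in $N(\mathbb N)$; yet $A=\emptyset$. To use Lemma 3 we need a finitely generated group whose near actions have essentially no nontrivial finite orbits.

## Higman's group and supports of its near actions

**Definition.** Higman's group is
$$\Gamma=\langle a,b,c,d\mid aba^{-1}=b^2,\ bcb^{-1}=c^2,\ cdc^{-1}=d^2,\ dad^{-1}=a^2\rangle .$$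

By G. Higman, J. London Math. Soc. 26 (1951) 61–64, $\Gamma$ is infinite and has no nontrivial finite quotient. The second fact has a short proof. In a finite quotient, if the image of one generator is trivial, then so are all: $a=1$ gives $b=b^2$, so $b=1$, and so on around the cycle. Suppose none is trivial, and let $p$ be the smallest prime dividing the order of the image of some generator; by symmetry, let it be $b$. If $m$ is the order of the image of $a$, then $b=a^mba^{-m}=b^{2^m}$, so the order of $b$, and hence $p$, divides $2^m-1$. So $p$ is odd, and the order of $2$ in $(\mathbb Z/p)^\times$ is greater than $1$, divides $m$, and divides $p-1$. Then $m$ has a prime divisor smaller than $p$, a contradiction.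

The group $\Gamma$ is also perfect: in the abelianization the relations read $b=b^2$, $c=c^2$, $d=d^2$, $a=a^2$. Write $S$ for its four generators and $R$ for its four relators.

**Definition.** Let $\theta:\Gamma\to N(\Omega)$ be a homomorphism, and let each $\theta(s)$, $s\in S$, be represented by a permutation, also written $s$. The *support* is $\operatorname{supp}\theta=\{x\in\Omega:sx\ne x\text{ for some }s\in S\}$.

Example: let $\Gamma$ act on $\Gamma\times\mathbb N$ by left translation on the first factor. The support is everything, and all orbits $\Gamma\times\{j\}$ are infinite.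

**Lemma 4.** Let $\theta:\Gamma\to N(\Omega)$ be a homomorphism. Each $\theta(s)$, $s\in S$, is represented by a permutation. For any such choice of permutations, with resulting action of $F(S)$ on $\Omega$, let $A$ be the union of the infinite orbits. Then $A=^*\operatorname{supp}\theta$. Up to finite sets, $\operatorname{supp}\theta$ does not depend on the choice of permutations. If $A=\emptyset$, then $\theta$ is trivial.

*Proof.* The composite of $\theta$ with the index is a homomorphism from a perfect group to $\mathbb Z$, so it is zero. By Lemma 2 the $\theta(s)$ are represented by permutations, and these define an action of $F(S)$. It need not factor through $\Gamma$, but each $r\in R$ represents $1\in N(\Omega)$, so it moves only finitely many points. As $R$ is finite, all but finitely many $F(S)$-orbits are fixed pointwise by all $r\in R$. On such an orbit every conjugate $grg^{-1}$ also acts as the identity, hence so does the normal closure of $R$, and $\Gamma$ itself acts, transitively. If the orbit is finite, the image of $\Gamma$ in its symmetric group is a finite quotient of $\Gamma$, hence trivial; being transitive, the orbit is a single point.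

So all finite orbits but finitely many are fixed points of $S$, and $\operatorname{supp}\theta\setminus A$ is finite. Conversely, each point of an infinite orbit is moved by some $s\in S$, so $A\subseteq\operatorname{supp}\theta$. Hence $A=^*\operatorname{supp}\theta$. Another choice of permutations changes each $s$ at finitely many points, so it changes $\operatorname{supp}\theta$ by a finite set. If $A=\emptyset$, then $\operatorname{supp}\theta$ is finite, each $s\in S$ is the identity off a finite set, and $\theta$ is trivial. $\square$

## Two commuting copies of $\Gamma$ and a flip

We now prove that every homomorphism $\varphi:\mathrm{MPAut}\,\mathcal M\to N(\Omega)\cong T^*_\Omega$ is trivial. By Fathi's theorem it is enough to find one nontrivial element in the kernel. The plan is to place two commuting copies of $\Gamma$ inside $\mathrm{MPAut}\,\mathcal M$, each of which sits in a group to which Theorem C applies and which commutes with the other copy. Lemma 3 then forces the supports of the two copies to be almost disjoint. An element that exchanges the copies carries one support to the other. But this element commutes with the diagonal copy of $\Gamma$, and it belongs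 to a copy of $\mathrm{MPAut}\,\mathcal M$ that commutes with the diagonal, so Lemma 3 also makes it almost the identity on both supports. The supports must then be finite.

**Step 1: the configuration.** This step builds the groups. Let $X=([0,1]^2)^\Gamma$ with the product of Lebesgue measures. As $\Gamma$ is countable, $X$ is a standard atomless probability space, so we may identify $G:=\mathrm{MPAut}\,\mathcal M$ with the group of measure preserving automorphisms of $X$, modulo null sets. Write points of $X$ as $(u,v)$ with $u,v\in[0,1]^\Gamma$, and let $(\gamma u)(\delta)=u(\gamma^{-1}\delta)$ be the shift. Define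
$$\iota_1(\gamma)(u,v)=(\gamma u,v),\qquad\iota_2(\gamma)(u,v)=(u,\gamma v),\qquad\iota_\Delta(\gamma)=\iota_1(\gamma)\iota_2(\gamma).$$
The images of $\iota_1$ and $\iota_2$ commute, so these are three homomorphisms $\Gamma\to G$. The first is injective: let $E=\{(u,v):u(1)<\frac12\}$ and $\gamma\ne1$. Then $\iota_1(\gamma)(E)=\{(u,v):u(\gamma)<\frac12\}$, and the intersection of the two sets has measure $\frac14\ne\frac12$, so $\iota_1(\gamma)$ moves the class of $E$.

Further, let

* $K_1=\{\mathrm{id}\times T:T\in\mathrm{MPAut}([0,1]^\Gamma)\}$, acting on the coordinate $v$ (in this section $K_1$ has this meaning). It commutes with $\iota_1(\Gamma)$ and contains $\iota_2(\Gamma)$.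
* $\Delta:\mathrm{MPAut}([0,1]^2)\to G$, $\Delta(T)=T^\Gamma$: apply $T$ in each coordinate $\gamma\in\Gamma$. If $T$ is changed on a null set, $T^\Gamma$ changes on a null set because $\Gamma$ is countable; so $\Delta$ is a well-defined homomorphism. Viewing $(u,v)$ as a function $\Gamma\to[0,1]^2$, $\iota_\Delta(\gamma)$ shifts it, so $\iota_\Delta(\Gamma)$ commutes with the image of $\Delta$.
* $q=\Delta(\mathrm{flip})$, where $\mathrm{flip}(p,p')=(p',p)$. Then $q(u,v)=(v,u)$ and
$$q\,\iota_1(\gamma)\,q^{-1}=\iota_2(\gamma).\tag{3}$$
Indeed $(u,v)\mapsto(v,u)\mapsto(\gamma v,u)\mapsto(u,\gamma v)$.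

By Carathéodory's theorem, $K_1$ and $\mathrm{MPAut}([0,1]^2)$ are isomorphic to $\mathrm{MPAut}\,\mathcal M$. By Theorem C, neither has a proper subgroup of index $<\mathfrak c$.

Let $\varphi:G\to N(\Omega)$ be a homomorphism. By Lemma 4 choose, for $t\in S$, permutations $a_t,b_t$ of $\Omega$ representing $\varphi\iota_1(t),\varphi\iota_2(t)$. Then $a_tb_t$ represents $\varphi\iota_\Delta(t)$. Let $A_1,A_2,A_\Delta$ be the unions of the infinite orbits of the $F(S)$-actions given by $(a_t)$, $(b_t)$, $(a_tb_t)$ respectively.

**Step 2: $A_1\cap A_2$ is finite.** This step separates the two copies. Apply Lemma 3 to the action $(a_t)$ and $\psi=\varphi|_{K_1}$; the hypothesis holds because $K_1$ commutes with $\iota_1(\Gamma)$. Since $\iota_2(t)\in K_1$ and $b_t$ represents $\varphi\iota_2(t)$, each $b_t$ fixes all but finitely many points of $A_1$. Every point of $A_2$ is moved by some $b_t$, and $S$ is finite. So $A_1\cap A_2$ is finite.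

**Step 3: $A_1\subseteq^*A_\Delta$.** This step shows that the diagonal copy sees all of $A_1$. By Step 2, for all but finitely many $x\in A_1$ we have $b_tx=x$ for all $t\in S$, and then $a_tb_tx=a_tx$. Since $x$ lies in an infinite orbit of $(a_t)$, $a_tx\ne x$ for some $t$. So $A_1\subseteq^*\operatorname{supp}(\varphi\iota_\Delta)=^*A_\Delta$, by Lemma 4.

**Step 4: the flip almost fixes $A_1$.** This step uses that the flip commutes with the diagonal. Apply Lemma 3 to the action $(a_tb_t)$ and $\psi=\varphi\circ\Delta$; the hypothesis holds because the image of $\Delta$ commutes with $\iota_\Delta(\Gamma)$. Let $\sigma$ represent $\varphi(q)=\psi(\mathrm{flip})$. Then $\sigma$ fixes all but finitely many points of $A_\Delta$, hence of $A_1$ by Step 3. So $\sigma(A_1)=^*A_1$.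

**Step 5: the flip carries $A_1$ to $A_2$.** This step uses that the flip exchanges the copies. By (3), $b_t=^*\sigma a_t\sigma^{-1}$ for each of the finitely many $t\in S$. So, up to finite sets, the points moved by some $b_t$ are the $\sigma$-images of the points moved by some $a_t$: $\operatorname{supp}(\varphi\iota_2)=^*\sigma(\operatorname{supp}(\varphi\iota_1))$. By Lemma 4, $A_2=^*\sigma(A_1)$.

**Step 6: conclusion.** By Steps 4 and 5, $A_1=^*A_2$; by Step 2, $A_1\cap A_2$ is finite; so $A_1$ is finite. As a union of infinite orbits, $A_1$ is empty. By Lemma 4, $\varphi\circ\iota_1$ is trivial. Since $\iota_1$ is injective and $\Gamma\ne1$, $\ker\varphi\ne1$. By Fathi's theorem $\ker\varphi=G$, so $\varphi$ is trivial. $\blacksquare$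

With $\Omega=\mathbb N$, $\mathrm{MPAut}\,\mathcal M$ does not embed in $T^*_\omega$; since $\mathrm{MPAut}\,\mathcal M\le\mathrm{Aut}\,\mathcal M$, neither does $\mathrm{Aut}\,\mathcal M$. The stronger claim, that all homomorphisms from $\mathrm{Aut}\,\mathcal M$ are trivial, needs one more argument.

## Normal subgroups of $\mathrm{Aut}\,\mathcal M$ containing $\mathrm{MPAut}\,\mathcal M$

Let $|\Omega|<\mathfrak c$, let $\varphi:\mathrm{Aut}\,\mathcal M\to T^*_\Omega$ be a homomorphism and $N=\ker\varphi$. By the previous section, $N\supseteq\mathrm{MPAut}\,\mathcal M$. We show $N=\mathrm{Aut}\,\mathcal M$, using only that $N$ is normal and contains $\mathrm{MPAut}\,\mathcal M$.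

**Step 1: involutions lie in $N$.** The purpose is to make swaps between pieces of different measure available. Let $e\in\mathrm{Aut}\,\mathcal M$ with $e^2=1$. Put $\nu=\frac12(\mu+\mu\circ e)$. This is a strictly positive, countably additive probability on $\mathcal M$, and $\nu\circ e=\nu$. By Carathéodory's theorem there is $\alpha\in\mathrm{Aut}\,\mathcal M$ with $\mu(\alpha(x))=\nu(x)$ for all $x$. Then
$$\mu(\alpha e\alpha^{-1}(x))=\nu(e\alpha^{-1}(x))=\nu(\alpha^{-1}(x))=\mu(x),$$
so $\alpha e\alpha^{-1}\in\mathrm{MPAut}\,\mathcal M\subseteq N$. As $N$ is normal, $e\in N$.

**Step 2: if $T$ is supported in some $a$ with $0\ne a\ne1$, then $T\in N$.** Here supported in $a$ means that $T(b)=b$ whenever $b\wedge a=0$. The purpose is to write $T$ as a commutator with an element of $N$, by stacking infinitely many copies of $T$. Write $1=\bigvee_{n\in\mathbb Z}a_n$ with $a_n$ disjoint and nonzero and $a_0=a$. Fix Boolean isomorphisms $\mathcal M_a\cong\mathcal M_{a_n}$, the identity for $n=0$. By (1) they identify $\mathcal M$ with $\prod_{n\in\mathbb Z}\mathcal M_a$; write $(z,n)$ for the copy of $z\in\mathcal M_a$ in $\mathcal M_{a_n}$. Let $W$ be the shift $(z,n)\mapsto(z,n+1)$.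 It is the product of two involutions, first $(z,n)\mapsto(z,-n)$ and then $(z,n)\mapsto(z,1-n)$. So $W\in N$ by Step 1.

Let $T'=\prod_{n\ge0}W^nTW^{-n}$: the automorphism, well defined by (1), that acts as a copy of $T$ on each $\mathcal M_{a_n}$ with $n\ge0$ and as the identity on those with $n<0$. Then $WT'W^{-1}$ acts as a copy of $T$ on $\mathcal M_{a_n}$ for $n\ge1$ and as the identity for $n\le0$. Hence
$$T=T'(WT'W^{-1})^{-1}=(T'WT'^{-1})\,W^{-1}\in N .$$

**Step 3: every $T\ne1$ lies in $N$.** The purpose is to reduce to Step 2 by multiplying $T$ by an involution that undoes it on some piece. We first find $c\ne0$ with $c\wedge T(c)=0$. Let $T(d)\ne d$. If $d\setminus T(d)\ne0$, let $c$ be this element; then $T(c)\le T(d)$ is disjoint from $c$. Otherwise $d<T(d)$, so $T^{-1}(d)<d$. Let $c=d\setminus T^{-1}(d)\ne0$; then $T(c)=T(d)\setminus d$ is disjoint from $c\le d$.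

Let $R$ be the swap of $c$ and $T(c)$ along $T$: it equals $T$ on $\mathcal M_c$, $T^{-1}$ on $\mathcal M_{T(c)}$, and the identity elsewhere. By Step 1, $R\in N$. For $x\le c$ we have $RT(x)=T^{-1}(T(x))=x$. So $RT$ is supported in $1\setminus c$. This is not $1$ because $c\ne0$, and not $0$ because $1\setminus c\ge T(c)\ne0$. By Step 2, $RT\in N$. Hence $T=R^{-1}(RT)\in N$.

So $N=\mathrm{Aut}\,\mathcal M$ and $\varphi$ is trivial. This proves the first half of Theorem B and, with $\Omega=\mathbb N$, Theorem A. $\blacksquare$

## Embeddings in $T^*_\Omega$ when $|\Omega|\ge\mathfrak c$

It remains to prove the second half of Theorem B, by the device already used for countable groups. Let $|\Omega|\ge\mathfrak c$ and $Q=\mathrm{Aut}\,\mathcal M$. We saw that $|Q|=\mathfrak c$, so $Q\times\mathbb N$ has cardinality $\mathfrak c$ and can be identified with a subset of $\Omega$. Let $Q$ act on this subset by left translation on the first factor, and trivially on the rest of $\Omega$. A nonidentity element moves every point of $Q\times\mathbb N$, in particular infinitely many points. So the composite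
$$Q\to\mathrm{Sym}(\Omega)\to N(\Omega)\cong T^*_\Omega$$
is injective. Its restriction embeds $\mathrm{MPAut}\,\mathcal M$. This completes the proof of Theorem B. $\blacksquare$

Thus, for an infinite cardinal $\kappa$, $\mathrm{Aut}\,\mathcal M$ (equivalently $\mathrm{MPAut}\,\mathcal M$) embeds in $T^*_\kappa$ if and only if $\kappa\ge2^{\aleph_0}$, and for $\kappa<2^{\aleph_0}$ every homomorphism from either group into $T^*_\kappa$ is trivial.
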